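\title{A $K$-polystable decomposition of $c_1(X)$ without coupled K\"ahler--Einstein metrics}

\begin{abstract}
A coupled K\"ahler--Einstein tuple on a Fano manifold $X$ is a tuple of K\"ahler forms whose Ricci forms are all equal to the sum of the tuple; its cohomology classes form a decomposition of $c_1(X)$. A rational decomposition that admits such a tuple is $K$-polystable. We show that the converse fails: on the blow-up of $\mathbb P^n\times\mathbb P^n$ along the diagonal, $n\ge3$, there are $K$-polystable rational decompositions of every length $k\ge n+4$ that admit no coupled K\"ahler--Einstein tuple. We attach a number $\mathfrak m(\alpha)$ to each K\"ahler class. Existence forces $\sum\mathfrak m(\alpha_i)>2$, while $\sum\mathfrak m(\alpha_i)\ge2$ already gives semistability. The examples lie on the wall $\sum\mathfrak m(\alpha_i)=2$, and they are polystable because $\mathfrak m$ is given by two different rational functions on two halves of the K\"ahler cone, whereas a test configuration with irreducible central fiber produces only one.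
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Coupled K\"ahler--Einstein metrics}

Let $X$ be a compact K\"ahler manifold of dimension $N$, and normalize the Ricci form of a K\"ahler form so that it represents $c_1(X)$. A \emph{decomposition} of $c_1(X)$ of length $k$ is a tuple $(\alpha_1,\dots,\alpha_k)$ of K\"ahler classes with $\sum_i\alpha_i=c_1(X)$. A tuple of K\"ahler forms $(\omega_1,\dots,\omega_k)$ is \emph{coupled K\"ahler--Einstein} (cKE) if
\begin{equation}\label{eq:cke}
\operatorname{Ric}\omega_1=\dots=\operatorname{Ric}\omega_k=\sum_{i=1}^k\omega_i ,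
\end{equation}
and the decomposition $(\alpha_i)$ \emph{admits a cKE tuple} if there is such a tuple with $\omega_i\in\alpha_i$.

For $k=1$ this is the K\"ahler--Einstein equation $\operatorname{Ric}\omega=\omega$. In general, the Ricci form determines the volume form up to a constant factor, so the first $k-1$ equalities say that the normalized volume forms $\omega_i^N/\int_X\omega_i^N$ coincide, and the last one prescribes the curvature of this common volume form. Two cases can be solved at sight. If $\omega$ is K\"ahler--Einstein and $\lambda_i>0$, $\sum\lambda_i=1$, then $(\lambda_i\omega)$ is cKE, because the Ricci form does not change under scaling. On $\mathbb P^1\times\mathbb P^1$ every decomposition admits a cKE tuple: if $\omega',\omega''$ are the Fubini--Study forms of mass $1$ of the two factors, then $\operatorname{Ric}(s\omega'+r\omega'')=2\omega'+2\omega''$ for all $s,r>0$.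

\subsection{Stability}

Let $X$ be Fano. A decomposition is a \emph{$\mathbb Q$-decomposition} if $\alpha_i=c_1(L_i)$ for $\mathbb Q$-line bundles $L_i$ on $X$. We write tensor products of line bundles additively.

\begin{definition}\label{def:tc}
Let $L$ be an ample $\mathbb Q$-line bundle on $X$. A \emph{test configuration} $(\mathcal X,\mathcal L)$ for $(X,L)$ is a normal variety $\mathcal X$ with a $\mathbb C^*$-action and a flat proper $\mathbb C^*$-equivariant morphism $\mathcal X\to\mathbb C$, together with a $\mathbb C^*$-linearized relatively ample $\mathbb Q$-line bundle $\mathcal L$ on $\mathcal X$, such that the fiber over $1$ is $(X,L)$.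

A \emph{test configuration for a $\mathbb Q$-decomposition} $(\alpha_i)$ is a tuple $(\mathcal X,(\mathcal L_i))$ such that each $(\mathcal X,\mathcal L_i)$ is a test configuration for $(X,L_i)$, with $c_1(L_i)=\alpha_i$, and $(\mathcal X,\mathcal L)$, $\mathcal L=\sum_i\mathcal L_i$, is a test configuration for $(X,-K_X)$.
\end{definition}

Recall that for a flat projective family of relative dimension $N$ over a smooth curve, the Deligne pairing attaches to line bundles $\mathcal A_0,\dots,\mathcal A_N$ on the total space a line bundle $\langle\mathcal A_0,\dots,\mathcal A_N\rangle$ on the curve. It is symmetric, multilinear, functorial for isomorphisms and compatible with base change, and over a compact curve its degree is the intersection number $\mathcal A_0\cdots\mathcal A_N$. With $V_i=(L_i)^N$ and $V=(-K_X)^N$, consider the $\mathbb C^*$-linearized $\mathbb Q$-line bundle on $\mathbb C$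
\[
\eta=-\frac1{N+1}\sum_i\frac{\langle\mathcal L_i,\dots,\mathcal L_i\rangle}{V_i}+\frac{\langle\mathcal L+K_{\mathcal X/\mathbb C},\mathcal L,\dots,\mathcal L\rangle}{V}.
\]
The \emph{Donaldson--Futaki invariant} $\mathrm{DF}(\mathcal X,(\mathcal L_i))$ is the weight of the $\mathbb C^*$-action on the fiber of $\eta$ over $0$. Section~\ref{sub:df} fixes the sign and rewrites it in terms of intersection numbers.

\begin{definition}\label{def:stable}
A $\mathbb Q$-decomposition of $c_1(X)$ is \emph{$K$-polystable} if $\mathrm{DF}(\mathcal X,(\mathcal L_i))\ge0$ for all its test configurations, with equality if and only if $\mathcal X$ is isomorphic to $X\times\mathbb C$.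
\end{definition}

For $k=1$ these are the standard Donaldson--Futaki invariant and $K$-polystability. We shall use the following known theorem, and only for $k=1$.

\begin{theorem}\label{thm:known}
If $X$ is Fano, then every $\mathbb Q$-decomposition of $c_1(X)$ that admits a cKE tuple is $K$-polystable.
\end{theorem}

\subsection{The question and the result}

The problem, which comes from \cite{HWN}, is to decide the converse:
\begin{quote}
\emph{If $X$ is Fano, does every $K$-polystable $\mathbb Q$-decomposition of $c_1(X)$ admit a coupled K\"ahler--Einstein tuple?}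
\end{quote}
There is a good reason to guess that it does. The equations \eqref{eq:cke} are the critical point equations of a functional $D(\phi_1,\dots,\phi_k)$ of $k$ hermitian metrics, which is convex along geodesics. A test configuration defines a ray of such tuples of metrics, and $\mathrm{DF}$ bounds the slope of $D$ at infinity along this ray from above (Section~\ref{sec:slope}). A convex function on $\mathbb R^m$ with positive slope at infinity along every ray has a minimum, so the answer should be yes if test configurations see enough rays. The weak point of this guess is that the $k$ arguments of $D$ are independent, while Definition~\ref{def:tc} asks that all $L_i$ degenerate, and stay ample, on one and the same total space $\mathcal X$. The answer is no.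

\begin{theorem}\label{thm:main}
Let $n\ge3$, $k\ge n+4$, and let $X_n=\mathrm{Bl}_\Delta(\mathbb P^n\times\mathbb P^n)$ be the blow-up of the diagonal, a Fano manifold of dimension $2n$. There is a $K$-polystable $\mathbb Q$-decomposition of $c_1(X_n)$ of length $k$ that admits no coupled K\"ahler--Einstein tuple.
\end{theorem}

\subsection{Outline of the proof}

Section~\ref{sec:m} attaches an explicit number $\mathfrak m(\alpha)$ to each K\"ahler class of $X_n$. The proof then has three parts.

\emph{An obstruction} (Sections~\ref{sec:inv} and~\ref{sec:obstruction}). The generic orbits of $SU(n+1)$ on $X_n$ are real hypersurfaces. A cKE tuple may be taken invariant, the equations become a system of ordinary differential equations, and one integration gives the strict inequality $\sum\mathfrak m(\alpha_i)>2$.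

\emph{Semistability up to the wall} (Sections~\ref{sec:slope} and~\ref{sec:existence}). If $\sum\mathfrak m(\alpha_i)>2$, a shooting argument solves the system and gives a weak solution. Weak solutions minimize $D$, and a lower bound for $D$ gives, for every test configuration, one inequality for \emph{each component} of the central fiber. These inequalities are not strict, so they pass to the limit $\sum\mathfrak m(\alpha_i)=2$, and they imply $\mathrm{DF}\ge0$. A $\mathbb Q$-decomposition on this wall is thus semistable and has no cKE tuple.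

\emph{Polystability on the wall} (Section~\ref{sec:wall}). Let $\mathrm{DF}=0$. The componentwise inequalities force the central fiber to be a prime divisor. Then the $\mathcal L_i$ depend linearly on the $\alpha_i$, up to multiples of the central fiber, so the same $\mathcal X$ tests all nearby decompositions. It follows that $(\alpha_i)$ maximizes a sum $\sum e(\beta_j)$ under the constraint $\sum\mathfrak m(\beta_j)\ge2$, where $e$ is a rational function of the class. A Lagrange multiplier ties $e$ to $\mathfrak m$ at the points $\alpha_i$. But $\mathfrak m$ is not a rational function: it is given by two different ones on the two sides of a hyperplane. For well-placed $\alpha_i$ the multiplier must vanish; then the invariant of $(\mathcal X,\mathcal L)$ as a test configuration for $(X_n,-K_{X_n})$ is zero, and since $X_n$ is K\"ahler--Einstein, Theorem~\ref{thm:known} gives $\mathcal X\cong X_n\times\mathbb C$.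

\section{The manifold $X_n$ and the invariant $\mathfrak m$}\label{sec:m}

\subsection{The K\"ahler cone}

Let $n\ge2$, let $\mathrm{Gr}$ be the Grassmannian of $2$-planes in $\mathbb C^{n+1}$, with tautological bundle $S$, and put
\[
X_n=\{([v],[w],l)\in\mathbb P^n\times\mathbb P^n\times\mathrm{Gr}:\ v,w\in l\}=\mathbb P(S)\times_{\mathrm{Gr}}\mathbb P(S),\qquad E=\{[v]=[w]\}.
\]
This is a $\mathbb P^1\times\mathbb P^1$-bundle over $\mathrm{Gr}$, of dimension $2n$. It is the closure of the graph of the rational map $([v],[w])\mapsto[v\wedge w]$, whose coordinates generate the ideal of the diagonal $\Delta$; so $X_n=\mathrm{Bl}_\Delta(\mathbb P^n\times\mathbb P^n)$ with exceptional divisor $E$.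

Let $H_1,H_2,M$ be the pullbacks of the ample generators of the Picard groups of the three factors, so that $M=-\det S$. They span $H^2(X_n,\mathbb R)$, because $X_n$ is an iterated $\mathbb P^1$-bundle over $\mathrm{Gr}$. We write $(s,r,c)=sH_1+rH_2+cM$. The relative Euler sequence gives $T_{\mathbb P(S)/\mathrm{Gr}}=2H-M$, and $-K_{\mathrm{Gr}}=(n+1)M$; hence
\[
c_1(X_n)=(2H_1-M)+(2H_2-M)+(n+1)M=(2,2,n-1).
\]
The class $(s,r,c)$ is K\"ahler if and only if $s,r,c>0$. The condition is sufficient because $X_n\subset\mathbb P^n\times\mathbb P^n\times\mathrm{Gr}$. It is necessary because $s,r,c$ are the degrees of the class on three curves: $[v]$ varies in $\mathbb P(l)$ with $[w],l$ fixed; $[w]$ varies with $[v],l$ fixed; $l$ varies in a pencil of planes through a fixed $[v]=[w]$. In particular $X_n$ is Fano.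

\subsection{The invariant}

For a K\"ahler class $\alpha=(s,r,c)$ put
\[
h=s+r,\qquad d=s-r,\qquad A=c+\tfrac{h}2,\qquad J_A(\rho)=\Big(A^2-\frac{\rho^2}4\Big)^{n-1},
\]
so that $|d|<h<2A$ and $J_A>0$ on $[0,h]$. Define
\begin{equation}\label{eq:m}
\mathfrak m(\alpha)=\frac{I_2(\alpha)}{I_1(\alpha)},\qquad I_j(\alpha)=\int_{|d|}^h\rho^j\,J_A(\rho)\,d\rho .
\end{equation}
Thus $\mathfrak m(\alpha)$ is the mean of the probability measure $I_1^{-1}\rho J_A(\rho)\,d\rho$ on $[|s-r|,s+r]$. Section~\ref{sec:inv} shows where this measure comes from: every $SU(n+1)$-invariant K\"ahler form $\omega\in\alpha$ determines an invariant function $\rho$ on $X_n$, and the distribution of $\rho$ under the normalized volume form of $\omega$ is this measure, whatever $\omega$ is.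

\begin{lemma}\label{lem:mbasic}
The function $\mathfrak m$ on the K\"ahler cone is homogeneous of degree $1$, of class $C^1$, rational at rational points, and $|d|<\mathfrak m<h$.
\end{lemma}

\begin{proof}
The integral $I_j$ is a polynomial with rational coefficients in $(|d|,h,A)$, homogeneous of degree $2n-1+j$, and $I_1>0$. This gives homogeneity, rationality, and the continuity of the partial derivatives in $h$ and $A$. For $d\ne0$ we have $\partial_dI_1=-d\,J_A(d)$ and $\partial_dI_2=-d|d|\,J_A(d)$, and both extend continuously across $d=0$. The bounds hold because $\mathfrak m$ is a mean over $[|d|,h]$.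
\end{proof}

\begin{example}[the model $n=1$]\label{ex:n1}
For $n=1$ the formulas still make sense: $X_1=\mathbb P^1\times\mathbb P^1$, the class $M$ is zero and $J_A=1$. Then $I_1=\frac12(h^2-d^2)$, $I_2=\frac13(h^3-|d|^3)$, and
\[
\mathfrak m(s,r)=\frac23\,\frac{h^2+h|d|+d^2}{h+|d|}=
\begin{cases}s+\dfrac{r^2}{3s},&s\ge r,\\[2mm] r+\dfrac{s^2}{3r},&s\le r.\end{cases}
\]
Two features are visible. First, $\mathfrak m>\max(s,r)\ge h/2$, so every decomposition of $c_1=(2,2)$ has $\sum\mathfrak m(\alpha_i)>\frac12\sum h_i=2$. The wall is never reached, in agreement with the fact that all decompositions admit cKE tuples.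

Second, $\mathfrak m$ is given by two different rational functions, and this produces the rigidity on which Theorem~\ref{thm:main} rests. On the line $(2+y,2-y)$ we have $I_1=8-2y^2$ and $I_2=\frac83(8-|y|^3)$. Let $P$ be a polynomial of degree at most $3$, let $\ell$ be affine and $\kappa\in\mathbb R$, and suppose that $f=P/I_1+\kappa\,\mathfrak m-\ell$ vanishes to second order at two points $y_1,y_2>0$ and vanishes at one point $-y_*<0$. For $y\ge0$ the product $I_1f$ is the cubic $p=P+\frac83\kappa(8-y^3)-\ell\,I_1$. It has two double zeros, so $p\equiv0$. For $y\le0$ we have $I_1f=p+\frac{16}3\kappa y^3$, and $f(-y_*)=0$ gives $\kappa=0$.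
\end{example}

The same argument works for all $n$. For $n\ge 2$ and $|y|<2$ consider the K\"ahler class
\[
\xi(y)=(2+y,\,2-y,\,n-1),\qquad \xi(0)=c_1(X_n),
\]
for which $A=n+1$, $h=4$, $d=2y$. Write $J=J_{n+1}$ and $I_j(y)=I_j(\xi(y))$.

\begin{lemma}\label{lem:kink}
Let $P$ be a real polynomial of degree at most $2n+1$, let $\ell$ be an affine function of $y$, let $\kappa\in\mathbb R$, and put
\[
f(y)=\frac{P(y)}{I_1(y)}+\kappa\,\mathfrak m(\xi(y))-\ell(y),\qquad|y|<2 .
\]
If $f$ and $f'$ vanish at $n+1$ distinct points of $(0,2)$ and $f$ vanishes at one point of $(-2,0)$, then $\kappa=0$ and $f\equiv0$.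
\end{lemma}

\begin{proof}
The polynomial $\rho J(\rho)$ is odd of degree $2n-1$, so $I_1(y)=\int_{2|y|}^4\rho J\,d\rho$ is an even polynomial of degree $2n$ in $y$, positive on $(-2,2)$. The polynomial $\rho^2J(\rho)$ is even of degree $2n$, so $O(y)=\int_0^{2y}\rho^2J\,d\rho$ is an odd polynomial of degree $2n+1$; it does not vanish for $0<|y|<2$, since $J>0$ on $[-4,4]$. We have $I_2(y)=O(2)-O(|y|)$. Put $p=P+\kappa\,(O(2)-O)-\ell\,I_1$, a polynomial of degree at most $2n+1$. Then
\[
I_1f=p\quad\text{on }[0,2),\qquad I_1f=p+2\kappa\,O\quad\text{on }(-2,0].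
\]
By the first identity $p$ has $n+1$ zeros of multiplicity at least $2$, and $2n+2>\deg p$, so $p\equiv0$. The second identity, at the negative zero of $f$, gives $\kappa=0$. Then $I_1f=p=0$ everywhere.
\end{proof}

The negative zero cannot be omitted: for $P=-\kappa\,(O(2)-O)$ and $\ell=0$ the function $f$ vanishes on $[0,2)$, with $\kappa$ arbitrary.

\subsection{Both sides of the wall}

For $n\ge2$ the decreasing factor $J_A$ moves the mean $\mathfrak m$ down. The effect is strong when $c$ is small, for then $J_A$ almost vanishes at $\rho=h$, and when $n$ is large. This is what makes the wall accessible.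

\begin{lemma}\label{lem:sides}
\begin{itemize}
\item[(i)] For $n\ge2$, $\gamma:=\mathfrak m(c_1(X_n))-2>0$.
\item[(ii)] For $n\ge3$ and small $\varepsilon>0$, the classes $\beta'=(2-\varepsilon,2-\varepsilon,\varepsilon)$ and $\beta''=(\varepsilon,\varepsilon,n-1-\varepsilon)$ form a decomposition of $c_1(X_n)$ with $\mathfrak m(\beta')+\mathfrak m(\beta'')<2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We must show $I_2(0)-2I_1(0)=\int_0^4(\rho-2)\rho J\,d\rho>0$. We have $\int_0^2(\rho-2)\rho\,d\rho=-\frac43$ and $\int_2^4(\rho-2)\rho\,d\rho=\frac{20}3$, and $J$ decreases on $[0,4]$, so the integral is at least $\frac{20}3J(4)-\frac43J(0)$. By Bernoulli's inequality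
\[
\frac{J(4)}{J(0)}=\Big(1-\frac4{(n+1)^2}\Big)^{n-1}\ge1-\frac{4(n-1)}{(n+1)^2}\ge\frac12 ,
\]
where the last step is equivalent to $(n-3)^2\ge0$. Hence the integral is at least $2J(0)>0$.

(ii) By Lemma~\ref{lem:mbasic}, $\mathfrak m(\beta'')<2\varepsilon$. For $\beta'$ we have $A=2$, $d=0$, $h=4-2\varepsilon$. Let $\varepsilon\to0$ and substitute $\rho=4\sqrt y$; with the Euler beta function $B$,
\[
\mathfrak m(\beta')\to\frac{\int_0^4\rho^2(4-\rho^2/4)^{n-1}d\rho}{\int_0^4\rho\,(4-\rho^2/4)^{n-1}d\rho}=4\,\frac{B(\frac32,n)}{B(1,n)}=4\,\frac{\Gamma(n+1)\Gamma(\frac32)}{\Gamma(n+\frac32)}=4\prod_{j=1}^n\frac{2j}{2j+1}.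
\]
The product decreases in $n$, and for $n=3$ the value is $4\cdot\frac23\cdot\frac45\cdot\frac67=\frac{64}{35}<2$.
\end{proof}

\begin{example}\label{ex:n3}
For $n=2$ the limit in (ii) is $\frac{32}{15}>2$; this is the only place where $n\ge3$ is needed. For $n=3$ and $\alpha=c_1$ we have $J=(16-\rho^2/4)^2=256-8\rho^2+\rho^4/16$, so $I_1=\frac23(16^3-12^3)=\frac{4736}3$ and $I_2=\frac{16384}3-\frac{8192}5+\frac{1024}7=\frac{416768}{105}$. Thus $\mathfrak m(c_1(X_3))=\frac{88}{35}$, and $\frac{64}{35}<2<\frac{88}{35}$.
\end{example}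

\section{A slope inequality on Fano manifolds}\label{sec:slope}

In this section $X$ is any Fano manifold of dimension $N$.

\subsection{Weights}\label{sub:weights}

We write $dd^c=\frac i{2\pi}\partial\bar\partial$, so that $dd^c\log|t|^2=\delta_0$ on $\mathbb C$. A \emph{weight} $\phi$ on a line bundle is a hermitian metric $|\cdot|_\phi$, recorded in a local holomorphic frame $\sigma$ by the function $\phi_\sigma=-\log|\sigma|^2_\phi$. Its curvature $dd^c\phi$ is locally $dd^c\phi_\sigma$ and represents the first Chern class. Weights add when bundles add, and the difference of two weights on one bundle is a function. On a formal combination $\sum c_jL_j$ with rational or real coefficients, a weight is an expression $\sum c_j\psi_j+\chi$ with smooth weights $\psi_j$ on $L_j$ and a function $\chi$. A weight is \emph{bounded psh} if its local functions are plurisubharmonic and locally bounded, and \emph{positive} if it is smooth and its curvature is a K\"ahler form.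

Since $X$ is Fano, $H^q(X,\mathcal O_X)=0$ for $q>0$ by Kodaira vanishing. Hence $\mathrm{Pic}(X)\otimes\mathbb Q\cong H^2(X,\mathbb Q)$: a $\mathbb Q$-line bundle is determined by its first Chern class, and we speak of weights on a class. By the $\partial\bar\partial$-lemma every K\"ahler form is the curvature of a positive weight, unique up to a constant.

A weight $\phi$ on $-K_X$ defines a measure $e^{-\phi}$, equal in local coordinates to $|\partial_{z_1}\wedge\dots\wedge\partial_{z_N}|^2_\phi$ times Lebesgue measure. The Ricci form of a K\"ahler form $\omega$ is the curvature of the weight $\phi$ with $e^{-\phi}=\omega^N$. Therefore positive weights $\phi_i$ on the classes $\alpha_i$ of a decomposition have cKE curvature forms if and only if, with $V_i=\alpha_i^N$,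
\begin{equation}\label{eq:weak}
\frac1{V_i}(dd^c\phi_i)^N=\frac{e^{-\sum_j\phi_j}}{\int_Xe^{-\sum_j\phi_j}}\qquad\text{for all }i.
\end{equation}
This form of the equation makes sense for less regular weights, by the theory of Bedford and Taylor, from which we recall three facts about bounded psh weights on $X$.
\begin{itemize}
\item[(BT1)] The product $dd^c\phi_1\wedge\dots\wedge dd^c\phi_N$ is a positive measure. Its mass is the intersection number of the classes, and it is the ordinary product on an open set where the weights are smooth.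
\item[(BT2)] If $\phi_l^{(j)}$ decreases to a bounded psh weight $\phi_l$ for $l=0,\dots,N$ and $\psi$ is smooth, then $\int(\phi_0^{(j)}-\psi)\,dd^c\phi_1^{(j)}\wedge\dots\wedge dd^c\phi_N^{(j)}$ converges to the corresponding integral for the limits.
\item[(BT3)] If $u,u'$ are differences of bounded psh weights and $T$ is a product of $N-1$ curvature currents, then $\int u\,dd^cu'\wedge T=\int u'\,dd^cu\wedge T$ and $\int u\,dd^cu\wedge T\le0$.
\end{itemize}
A tuple of bounded psh weights that satisfies \eqref{eq:weak} is called a \emph{weak cKE tuple}.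

\subsection{The Donaldson--Futaki invariant as an intersection number}\label{sub:df}

Let $(\mathcal X,(\mathcal L_i))$ be a test configuration, $t$ the coordinate of $\mathbb C$ and $\mathcal X_t$ the fibers. The action identifies $\mathcal X\setminus\mathcal X_0$ with $X\times\mathbb C^*$, and it identifies a linearized $\mathbb Q$-line bundle $\mathcal A$ there with the pullback of $\mathcal A|_{\mathcal X_1}$. Gluing in $X\times(\mathbb P^1\setminus\{0\})$ gives compactifications $\bar{\mathcal X}\to\mathbb P^1$ and $\bar{\mathcal A}$. The same applies to a linearized line bundle on $\mathbb C$: the degree of its compactification is the order at $0$ of an invariant section over $\mathbb C^*$, and it equals the weight on the fiber over $0$ up to a sign that depends on conventions. We take the sign for which weight equals degree, so that the weight of a Deligne pairing is the intersection number on $\bar{\mathcal X}$. This is the convention for which $k=1$ gives the standard invariant $\frac1V\big(\frac N{N+1}\bar{\mathcal L}^{N+1}+\bar{\mathcal L}^N\cdot K_{\bar{\mathcal X}/\mathbb P^1}\big)$.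 As $\mathcal X$ is normal, $K_{\bar{\mathcal X}/\mathbb P^1}$ is a Weil divisor class, which is enough for its intersection number with $\bar{\mathcal L}^N$.

A $\mathbb Q$-Cartier divisor $\Gamma$ supported on $\mathcal X_0$ is always given the linearization for which its canonical section is invariant; then $\overline{\mathcal A+\Gamma}=\bar{\mathcal A}+\Gamma$. Put
\[
e(\mathcal L_i)=\frac{\bar{\mathcal L}_i^{\,N+1}}{(N+1)V_i}.
\]
The isomorphism $\mathcal L|_{\mathcal X_1}\cong-K_X$ is a nowhere zero section of $\mathcal L+K_{\mathcal X/\mathbb C}$ on $\mathcal X_1$ (of a multiple of it, to be precise; we leave such multiples and the corresponding roots implicit). The action spreads it to an invariant nowhere zero section $\mathbf 1$ over $\mathbb C^*$, which is a rational section on the regular locus of $\mathcal X$. Write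
\[
\mathcal X_0=\sum_Fb_FF,\qquad \operatorname{div}(\mathbf 1)=\sum_Fa_FF,\qquad p_F=\frac{b_F(\mathcal L|_F)^N}{V},
\]
where $F$ runs over the irreducible components of $\mathcal X_0$, $b_F\ge1$ is an integer and $a_F\in\mathbb Q$. Then $p_F>0$ by ampleness, and $\sum_Fp_F=\bar{\mathcal L}^N\cdot\mathcal X_0/V=\bar{\mathcal L}^N\cdot\mathcal X_1/V=1$. The section $\mathbf 1$ has no zero or pole over $\infty$, so $\bar{\mathcal L}+K_{\bar{\mathcal X}/\mathbb P^1}=\sum a_FF$ and
\begin{equation}\label{eq:df}
\mathrm{DF}(\mathcal X,(\mathcal L_i))=\sum_Fp_F\frac{a_F}{b_F}-\sum_ie(\mathcal L_i).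
\end{equation}
Two rules are used often. For rational $c>0$ we have $e(c\mathcal L_i)=c\,e(\mathcal L_i)$. For rational $c$, replacing $\mathcal L_i$ by $\mathcal L_i+c\mathcal X_0$ changes only the linearization; it adds $c$ to $e(\mathcal L_i)$, because $(\bar{\mathcal L}_i+c\mathcal X_0)^{N+1}=\bar{\mathcal L}_i^{N+1}+(N+1)cV_i$, and it adds $c$ to every $a_F/b_F$.

\subsection{Weak solutions minimize $D$}

Fix a $\mathbb Q$-decomposition $(c_1(L_i))$, positive reference weights $\psi_i$ on $L_i$ and an isomorphism $\sum L_i\cong-K_X$. For bounded psh weights put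
\[
\mathcal E_i(\phi)=\frac1{(N+1)V_i}\sum_{j=0}^N\int_X(\phi-\psi_i)(dd^c\phi)^j\wedge(dd^c\psi_i)^{N-j},
\]
\[
D(\phi_1,\dots,\phi_k)=-\log\int_Xe^{-\sum_i\phi_i}-\sum_i\mathcal E_i(\phi_i).
\]
The energy $\mathcal E_i$ is a primitive of the left side of \eqref{eq:weak}. Indeed, let $\phi,\phi'$ be bounded psh, $u=\phi'-\phi$, $\phi_s=\phi+su$ for $0\le s\le1$, and $A_j=\int u\,(dd^c\phi_s)^j\wedge(dd^c\psi_i)^{N-j}$. Differentiate the polynomial $\mathcal E_i(\phi_s)$ and move $dd^c$ from $u$ to $\phi_s-\psi_i$ by (BT3):
\[
(N+1)V_i\frac d{ds}\mathcal E_i(\phi_s)=\sum_{j=0}^NA_j+\sum_{j=1}^Nj\,(A_j-A_{j-1})=(N+1)A_N .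
\]
Moreover $\frac d{ds}A_N=N\int u\,dd^cu\wedge(dd^c\phi_s)^{N-1}\le0$. So $\mathcal E_i$ is concave along affine paths, and
\begin{equation}\label{eq:concave}
\mathcal E_i(\phi')-\mathcal E_i(\phi)\le\frac1{V_i}\int_X(\phi'-\phi)(dd^c\phi)^N .
\end{equation}
The first term of $D$ is a primitive of the right side of \eqref{eq:weak}, so weak cKE tuples are the critical points of $D$. Along affine paths the first term of $D$ is concave, so a critical point need not visibly be a minimum. The remedy is to use geodesics, along which the energies are affine and the first term is convex.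

\begin{lemma}\label{lem:min}
If $(\phi_i^0)$ is a weak cKE tuple, then $D(\phi^1)\ge D(\phi^0)$ for every tuple $(\phi_i^1)$ of bounded psh weights.
\end{lemma}

\begin{proof}
Call a family of weights $(\phi^t)_{0<t<1}$ on $L_i$ a \emph{psh path} if it is psh as a weight on $X\times\{0<\operatorname{Re}\zeta<1\}$, $t=\operatorname{Re}\zeta$. It is then convex in $t$ at each point of $X$.

\emph{Geodesics.} Between two positive weights there is Chen's $C^{1,\bar1}$ geodesic, a psh path that is continuous on $X\times[0,1]$. It is the upper envelope of the psh paths below its endpoints, so it dominates every psh path, continuous on $X\times[0,1]$, whose endpoints are at most the given ones; and $\mathcal E_i$ is affine along it. We extend this to bounded endpoints by approximation. By B\l ocki and Ko\l odziej, a bounded psh weight $\psi_i+u$ is the decreasing limit of smooth psh weights $\psi_i+u_j$. These may be taken positive: after subtracting a constant we have $u_j<0$, and then $\psi_i+(1-\frac1j)u_j$ still decreases and has curvature at least $\frac1jdd^c\psi_i$.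 Choose positive weights $\phi_{i,j}^0\downarrow\phi_i^0$, $\phi_{i,j}^1\downarrow\phi_i^1$, let $\phi^t_{i,j}$ be the geodesics and $C=\sup_{i,j}\sup_X|\phi^0_{i,j}-\phi^1_{i,j}|<\infty$. By the envelope property $\phi^t_{i,j}$ decreases in $j$ and dominates $\max(\phi^0_{i,j}-Ct,\phi^1_{i,j}-C(1-t))$; by convexity it is at most $(1-t)\phi^0_{i,j}+t\phi^1_{i,j}$. The limit $\phi_i^t$ is therefore a bounded psh path, convex in $t\in[0,1]$, with
\[
|\phi_i^t-\phi_i^0|\le Ct,\qquad|\phi_i^t-\phi_i^1|\le C(1-t),
\]
and $\mathcal E_i(\phi_i^t)$ is affine on $[0,1]$ by (BT2).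

\emph{The energies.} By convexity $(\phi_i^t-\phi_i^0)/t$ decreases, as $t\downarrow0$, to a function $\dot\phi_i$ with $|\dot\phi_i|\le C$. By affinity, \eqref{eq:concave} and dominated convergence,
\[
\mathcal E_i(\phi_i^1)-\mathcal E_i(\phi_i^0)=\frac{\mathcal E_i(\phi_i^t)-\mathcal E_i(\phi_i^0)}t\le\frac1{V_i}\int\frac{\phi_i^t-\phi_i^0}t\,(dd^c\phi_i^0)^N\longrightarrow\frac1{V_i}\int\dot\phi_i\,(dd^c\phi_i^0)^N .
\]

\emph{The volume term.} The sum $\sum_i\phi_i^t$ is a psh path on $-K_X$. By Berndtsson's theorem \cite[Theorem 1.1]{Ber}, $\Lambda(t)=-\log\int e^{-\sum\phi_i^t}$ is convex on $(0,1)$, and it is continuous on $[0,1]$ by the bounds above. Hence $\Lambda(1)-\Lambda(0)\ge\Lambda'(0^+)$, and dominated convergence gives $\Lambda'(0^+)=\int\sum_i\dot\phi_i\,e^{-\sum\phi_j^0}\big/\int e^{-\sum\phi_j^0}$. By \eqref{eq:weak} this is the sum of the upper bounds for the energies, so $D(\phi^1)-D(\phi^0)\ge0$.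
\end{proof}

\subsection{The slope inequality}

A test configuration gives a ray of weights. Along it the energies have slopes $e(\mathcal L_i)$, and each component $F$ of the central fiber carries an amount of volume that decays at the rate $(a_F+1-b_F)/b_F$. A lower bound for $D$ compares the two.

\begin{lemma}\label{lem:slope}
If $D$ is bounded below on tuples of bounded psh weights, then for every test configuration $(\mathcal X,(\mathcal L_i))$ for $(c_1(L_i))$ and every component $F$ of $\mathcal X_0$,
\begin{equation}\label{eq:S}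
\frac{a_F+1-b_F}{b_F}\ \ge\ \sum_ie(\mathcal L_i).
\end{equation}
\end{lemma}

\begin{proof}
For suitable $\ell$, the bundle $\ell\mathcal L_i$ embeds $\mathcal X$ equivariantly in $\mathbb P^m\times\mathbb C$, with $\mathbb C^*$ acting diagonally on the homogeneous coordinates $Z_j$. Then $\Phi_i=\frac1\ell\log\sum|Z_j|^2$ is a smooth $S^1$-invariant psh weight on $\mathcal L_i$. For $t\ne0$ let $\phi_i^t$ be $\Phi_i|_{\mathcal X_t}$, transported to $(X,L_i)$ by the action. It is a positive weight that depends only on $|t|$. Put $\tau=-\log|t|$.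

\emph{Energy: $\mathcal E_i(\phi_i^t)=2\tau\,e(\mathcal L_i)+o(\tau)$ as $t\to0$.} To compare $\Phi_i$ with $\psi_i$ across $t=0$ we need a space on which both are smooth. Let $\mathcal Y$ be a resolution of the closure of the graph of $\bar{\mathcal X}\dashrightarrow X\times\mathbb P^1$ that is an isomorphism over $t\ne0$, with maps $p:\mathcal Y\to\bar{\mathcal X}$, $q:\mathcal Y\to X$, $\pi:\mathcal Y\to\mathbb P^1$. The identification of $p^*\bar{\mathcal L}_i$ with $q^*L_i$ over $t\ne0$ is a rational section $\sigma$ of $p^*\bar{\mathcal L}_i-q^*L_i$, whose divisor $\Gamma$ is supported on $\mathcal Y_0$. Over the unit disk, $\Phi_i-\psi_i$ (pullbacks are understood) is a smooth weight on this bundle, and $f=-\log|\sigma|^2_{\Phi_i-\psi_i}$ equals $\phi_i^t-\psi_i$ on the fiber over $t\neq0$. The Poincar\'e--Lelong formula reads $dd^cf=dd^c\Phi_i-dd^c\psi_i-[\Gamma]$. Let $\Omega=\sum_{j=0}^N(dd^c\Phi_i)^j\wedge(dd^c\psi_i)^{N-j}$, a smooth closed form. Then $H(t)=(N+1)V_i\,\mathcal E_i(\phi_i^t)$ is the fiber integral $\pi_*(f\Omega)$, and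
\[
dd^cH=\pi_*\big((dd^c\Phi_i)^{N+1}-(dd^c\psi_i)^{N+1}\big)-\Big(\int_\Gamma\Omega\Big)\delta_0 .
\]
Here $(dd^c\psi_i)^{N+1}=0$ since $\dim X=N$. As $\Gamma\sim p^*\bar{\mathcal L}_i-q^*L_i$, the sum telescopes also in cohomology: $\int_\Gamma\Omega=(p^*\bar{\mathcal L}_i)^{N+1}-(q^*L_i)^{N+1}=\bar{\mathcal L}_i^{N+1}$. Hence $H=-\bar{\mathcal L}_i^{N+1}\log|t|^2+H_0$, where $H_0$ is radial and $dd^cH_0=\mu:=\pi_*(dd^c\Phi_i)^{N+1}$. The measure $\mu$ is positive, locally finite, and has no atom at $0$ because $\mathcal Y_0$ has measure zero. A radial function with $dd^cH_0=\mu\geq0$ is a convex function of $\log|t|^2$ with left derivative $\mu(\{|t'|<|t|\})$. This tends to $0$ as $t\to0$, so $H_0=o(\tau)$. Since $-\log|t|^2=2\tau$, the claim follows.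

\emph{Volume: $-\log\int_Xe^{-\sum\phi_i^t}\le2\tau\,(a_F+1-b_F)/b_F+O(1)$.} Write $a=a_F$, $b=b_F$. At a general point of $F$ the variety $\mathcal X$ is smooth, and there are coordinates $(z,\zeta)\in\mathbb C\times\mathbb C^N$ with $F=\{z=0\}$ and $t=z^b$. Let $\sigma'$ be a local frame of $\mathcal L$ and $d\zeta=d\zeta_1\wedge\dots\wedge d\zeta_N$. Then $\mathbf 1=\upsilon z^a\,\sigma'\otimes(dz\wedge d\zeta/dt)$ with a unit $\upsilon$, and $dz\wedge d\zeta/dt$ restricts to $d\zeta/(bz^{b-1})$ on $\mathcal X_t$, because $dt=bz^{b-1}dz$. So the isomorphism $-K_{\mathcal X_t}\cong\mathcal L|_{\mathcal X_t}$ defined by $\mathbf 1$ sends the dual of $d\zeta$ to $b^{-1}\upsilon z^{a+1-b}\sigma'$. On a sheet $\{|\zeta|<\delta\}$ of $\mathcal X_t$ we have $|z|=|t|^{1/b}$, so the measure $e^{-\sum\Phi_i}$ is at least $c\,|t|^{2(a+1-b)/b}$ times Lebesgue measure in $\zeta$, with $c>0$ independent of $t$. Since $\mathbf 1$ is invariant, $\int_Xe^{-\sum\phi_i^t}=\int_{\mathcal X_t}e^{-\sum\Phi_i}$, and the claim follows.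

Together, $D(\phi^t)\le2\tau\big(\frac{a_F+1-b_F}{b_F}-\sum e(\mathcal L_i)\big)+o(\tau)$. As $D$ is bounded below and $\tau\to\infty$, we obtain \eqref{eq:S}.
\end{proof}

\begin{corollary}\label{cor:df}
Suppose that \eqref{eq:S} holds for $(\mathcal X,(\mathcal L_i))$ and all $F$. Then $\mathrm{DF}\ge\sum_Fp_F(1-1/b_F)\ge0$. If $\mathrm{DF}=0$, then $b_F=1$ and $a_F=\sum_ie(\mathcal L_i)$ for all $F$.
\end{corollary}

\begin{proof}
Inequality \eqref{eq:S} says $a_F/b_F\ge\sum_ie(\mathcal L_i)+1-1/b_F$. Insert it in \eqref{eq:df} and use $p_F>0$, $\sum p_F=1$.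
\end{proof}

Thus $\mathrm{DF}\ge0$ is an average of the inequalities \eqref{eq:S}. Section~\ref{sec:wall} needs them one at a time.

\section{Invariant weights on $X_n$}\label{sec:inv}

From now on $X=X_n$, $n\ge2$, $N=2n$, and $G=SU(n+1)$. On $X^\circ=X\setminus E=(\mathbb P^n\times\mathbb P^n)\setminus\Delta$ define $x\in[0,\infty)$ by
\[
\cosh^2x=\frac{|v|^2|w|^2}{|v\wedge w|^2},\qquad\text{equivalently}\qquad\tanh x=\frac{|\langle v,w\rangle|}{|v|\,|w|}.
\]
The group $G$ is transitive on the level sets of $x$, since it moves any pair to $([e_1],[\tanh x\,e_1+\operatorname{sech}x\,e_2])$. The level set $\Sigma=\{x=0\}=\{\langle v,w\rangle=0\}$ is a smooth submanifold of real codimension $2$, and $x\to\infty$ along $E$.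

On $X^\circ$ the vector $v\wedge w$ spans $\det S$, so $M\cong H_1+H_2$ there, and a weight on $\alpha=(s,r,c)$ over $X^\circ$ is a function $\Phi(v,w)$ on linearly independent pairs with $\Phi(\lambda v,\lambda'w)=\Phi(v,w)+(s+c)\log|\lambda|^2+(r+c)\log|\lambda'|^2$. The Fubini--Study weights of the three factors give the smooth reference weight on $X$
\[
s\log|v|^2+r\log|w|^2+c\log|v\wedge w|^2=A\log|v\wedge w|^2+\frac d2\log\frac{|v|^2}{|w|^2}+h\log\cosh x .
\]
A bounded $G$-invariant weight differs from it by a bounded function $\chi(x)$, so on $X^\circ$ it has the form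
\begin{equation}\label{eq:Phi}
\Phi=A\log|v\wedge w|^2+\frac d2\log\frac{|v|^2}{|w|^2}+u(x),\qquad u(x)=h\log\cosh x+\chi(x).
\end{equation}
If $d=0$ the slope $u'$ is the natural variable. In general the off-diagonal terms produced by $d$ combine with $u'$ into
\[
\rho=\sqrt{u'^2+d^2\operatorname{sech}^2x},\qquad\rho\rho'=\tfrac12(\rho^2)'=u'u''-d^2\operatorname{sech}^2x\tanh x .
\]
For the reference weight, $\rho^2=d^2+(h^2-d^2)\tanh^2x=s^2+r^2+2sr(2\tanh^2x-1)$: the number $\rho$ is the length of the sum of two vectors of lengths $s$ and $r$, and it increases from $|d|$ to $h$.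

\begin{lemma}\label{lem:hess}
Let $\Phi$ be as in \eqref{eq:Phi}, with $A>0$ and $u$ of class $C^2$ on an interval in $(0,\infty)$. Over this interval:
\begin{itemize}
\item[(i)] if $u'>0$, $\rho'>0$ and $\rho<2A$, then $dd^c\Phi>0$; if $dd^c\Phi>0$, then $\rho\rho'>0$;
\item[(ii)] the pushforward of $(dd^c\Phi)^{2n}$ under $x$ is $\nu_n\,\rho\rho'J_A(\rho)\,dx$, where $\nu_n=\frac n2\binom{2n}n$;
\item[(iii)] if $\alpha=(2,2,n-1)$, the pushforward of $e^{-\Phi}$ is $\mathrm{const}\cdot e^{-u}\sinh x\cosh x\,dx$, with a positive constant independent of $u$.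
\end{itemize}
\end{lemma}

\begin{proof}
By invariance it suffices to compute the complex Hessian at one point of each level set $x=x_0>0$. Use the coordinates $(z,z',p,p')\in\mathbb C^2\times\mathbb C^{n-1}\times\mathbb C^{n-1}$ and lifts
\[
v=(e^{x_0/2},e^{x_0/2}z,p),\qquad w=(e^{x_0/2},-e^{x_0/2}z',p'),
\]
at the point $z=z'=e^{-x_0}$, $p=p'=0$. There $|v|^2=|w|^2=2\cosh x_0$, $\langle v,w\rangle=2\sinh x_0$ and $|v\wedge w|^2=4$. The function $\Phi$ is $U(n+1)$-invariant, and $U(n-1)$, acting on $p$ and $p'$ simultaneously, fixes the point. So the Hessian splits into a block in $(z,z')$ and $n-1$ equal blocks in $(p_j,p_j')$. Write $x$ for $x_0$, and regard $u$ as a function of $f=2\log\cosh x$. Since $df/dx=2\tanh x$,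
\[
\frac{du}{df}=\frac{u'}{2\tanh x},\qquad\frac{d^2u}{df^2}=\frac14\coth x\,(u'\coth x)' .
\]

\emph{The $(z,z')$-block.} For $p=p'=0$ we have $f=\log(1+|z|^2)+\log(1+|z'|^2)-\log|z+z'|^2$. At the point,
\[
f_z=f_{z'}=\frac1{2\cosh x}-\frac{e^x}2=-\frac12e^x\tanh x,\qquad f_{z\bar z}=f_{z'\bar z'}=\frac{1}{(1+e^{-2x})^2}=\frac{e^{2x}}{4\cosh^2x},
\]
and $f_{z\bar z'}=0$. The Hessian of $u$ is $\frac{du}{df}\frac{e^{2x}}{4\cosh^2x}I+\frac{d^2u}{df^2}\frac{e^{2x}\tanh^2x}4\left(\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\right)$. The term $\frac d2\log(|v|^2/|w|^2)$ contributes $\frac d2\frac{e^{2x}}{4\cosh^2x}\operatorname{diag}(1,-1)$, and $A\log|v\wedge w|^2$ is pluriharmonic in $(z,z')$. In the basis $(1,\pm1)/\sqrt2$ the matrix of ones becomes $\operatorname{diag}(2,0)$ and $\operatorname{diag}(1,-1)$ becomes $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. The first diagonal entry is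
\[
\frac{e^{2x}}8\Big[\frac{u'}{\sinh x\cosh x}+\tanh x\,(u'\coth x)'\Big]=\frac{e^{2x}}8u'',
\]
because $(u'\coth x)'=u''\coth x-u'/\sinh^2x$. So the block and its determinant are
\[
\frac{e^{2x}}8\begin{pmatrix}u''&d\operatorname{sech}^2x\\ d\operatorname{sech}^2x&\dfrac{u'}{\sinh x\cosh x}\end{pmatrix},\qquad\frac{e^{4x}}{64}\Big(\frac{u'u''}{\sinh x\cosh x}-\frac{d^2}{\cosh^4x}\Big)=\frac{e^{4x}}{64}\frac{\rho\rho'}{\sinh x\cosh x}.
\]

\emph{The $(p_j,p_j')$-block.} Let $e$ be the corresponding unit vector, orthogonal to $v$ and $w$, and write $(p_j,p_j')=(a,b)$. Then $|v+ae|^2=|v|^2+|a|^2$, $|w+be|^2=|w|^2+|b|^2$, and $(v+ae)\wedge(w+be)=v\wedge w+(bv-aw)\wedge e$ is an orthogonal sum. To second order, $\log|v|^2$, $\log|w|^2$, $\log|v\wedge w|^2$ change by $\frac{|a|^2}{2\cosh x}$, $\frac{|b|^2}{2\cosh x}$, $\frac14|bv-aw|^2$. With $\sigma_\pm=(b\pm a)/\sqrt2$ we have $2\operatorname{Re}(a\bar b)=|\sigma_+|^2-|\sigma_-|^2$ and $|a|^2-|b|^2=-2\operatorname{Re}(\sigma_+\bar\sigma_-)$, so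
\[
|bv-aw|^2=2\cosh x\,(|a|^2+|b|^2)-4\sinh x\operatorname{Re}(a\bar b)=2e^{-x}|\sigma_+|^2+2e^x|\sigma_-|^2 .
\]
Since $\frac1{\cosh x}-e^{\mp x}=\pm e^{\mp x}\tanh x$, the function $f$ changes by $\frac12\tanh x\,(e^{-x}|\sigma_+|^2-e^x|\sigma_-|^2)$. First derivatives vanish, so the Hessian of $u$ is $\frac{du}{df}$ times that of $f$. The block and its determinant are
\[
\begin{pmatrix}\frac{e^{-x}}2\big(A+\frac{u'}2\big)&-\frac d{4\cosh x}\\[1mm]-\frac d{4\cosh x}&\frac{e^x}2\big(A-\frac{u'}2\big)\end{pmatrix},\qquad\frac14\Big(A^2-\frac{u'^2}4\Big)-\frac{d^2}{16\cosh^2x}=\frac14\Big(A^2-\frac{\rho^2}4\Big).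
\]

(i) If $u'>0$ and $\rho'>0$, the first block has a positive diagonal entry and positive determinant. If also $\rho<2A$, so has the second. Conversely, $dd^c\Phi>0$ makes the first determinant positive.

(ii) Compare with $\Phi_0=\log|v|^2+\log|w|^2$, for which $A=1$, $d=0$, $\rho=u'=2\tanh x$ and $\rho\rho'J_1(\rho)=4\tanh x\operatorname{sech}^{2n}x$. The ratio of the invariant forms $(dd^c\Phi)^{2n}$ and $(dd^c\Phi_0)^{2n}$ is a function of $x$, equal to the ratio of the determinants, that is, to $\rho\rho'J_A(\rho)/(4\tanh x\operatorname{sech}^{2n}x)$. The form $(dd^c\Phi_0)^{2n}$ is $\binom{2n}n$ times the Fubini--Study probability measure of $\mathbb P^n\times\mathbb P^n$. For $v=(1,0)$ and $w=(1,\zeta)$ we have $\operatorname{sech}^2x=|\zeta|^2/(1+|\zeta|^2)$, and the ball $|\zeta|^2<R$ has Fubini--Study mass $(R/(1+R))^n$. So $\{x>x_0\}$ has probability $\operatorname{sech}^{2n}x_0$, and $x$ has density $2n\tanh x\operatorname{sech}^{2n}x$. Multiplying gives (ii).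

(iii) On $\mathbb P^n\times\mathbb P^n$ the weight $(n+1)\Phi_0$ on the anticanonical bundle $(n+1)(H_1+H_2)$ defines a multiple of the Fubini--Study measure. This identification of $-K_X|_{X^\circ}$ with $(n+1)(H_1+H_2)$ and the one through $M\cong H_1+H_2$ differ by a nowhere zero holomorphic function on $X^\circ$, which is constant because $\Delta$ has codimension $n\ge2$. With $A=n+1$ and $d=0$ we have $\Phi=(n+1)\Phi_0+u-(2n+2)\log\cosh x$, so $e^{-\Phi}$ pushes forward to a multiple of $e^{-u}\cosh^{2n+2}x\cdot\tanh x\operatorname{sech}^{2n}x\,dx$.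
\end{proof}

Part (ii) for the reference weight gives the volume of a K\"ahler class:
\begin{equation}\label{eq:vol}
\alpha^{2n}=\nu_nI_1(\alpha).
\end{equation}
Let $\mathcal F_\alpha(\rho)=I_1^{-1}\int_{|d|}^\rho\varrho J_A(\varrho)\,d\varrho$ be the distribution function of the measure of Section~\ref{sec:m}, and let $Q_\alpha=\mathcal F_\alpha^{-1}:[0,1]\to[|d|,h]$ be its inverse, an increasing homeomorphism. Then $\int_0^1Q_\alpha\,dm=\mathfrak m(\alpha)$. Integrating explicitly, $(A^2-\frac{d^2}4)^n-(A^2-\frac14Q_\alpha(m)^2)^n=\frac n2I_1m$, and $A^2-\frac14Q_\alpha^2\ge A^2-\frac14h^2>0$, so we may take the $n$-th root smoothly: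
\begin{equation}\label{eq:theta}
Q_\alpha(m)^2=d^2+\theta_\alpha(m),\qquad\theta_\alpha\in C^\infty([0,1]),\quad\theta_\alpha(0)=0,\quad\theta_\alpha'>0 .
\end{equation}

\section{Existence forces $\sum\mathfrak m(\alpha_i)>2$}\label{sec:obstruction}

To use Lemma~\ref{lem:hess} we need an invariant cKE tuple. Averaging does not preserve a nonlinear equation, so we show instead that the isometry group of a cKE tuple is a maximal compact subgroup of $\mathrm{Aut}^0(X)$. The new point compared with $k=1$ is that one must find vector fields that are Killing for all $\omega_i$ at once.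

\begin{lemma}\label{lem:invariant}
Let $X$ be a Fano manifold with a cKE tuple $(\omega_i)$. Every compact connected subgroup of $\mathrm{Aut}^0(X)$ preserves some cKE tuple in the same classes.
\end{lemma}

\begin{proof}
Write $\omega_i=\frac i{2\pi}g_{i,a\bar b}\,dz^a\wedge d\bar z^b$, $\Delta_i=g_i^{a\bar b}\partial_a\partial_{\bar b}$, and let $d\mu=\omega_i^N/V_i$ be the common probability measure. The Ricci tensor of each $g_i$ is $R_{a\bar b}=-\partial_a\partial_{\bar b}\log\det g_i=\sum_jg_{j,a\bar b}$. For a smooth vector field $W$ of type $(1,0)$ let $\operatorname{div}W=\partial_aW^a+W^a\partial_a\log\det g_i$, which depends only on $\mu$ and satisfies $\int W(\chi)\,d\mu=-\int\chi\operatorname{div}W\,d\mu$. Differentiate this expression and use $\Gamma^a_{ac}=\partial_c\log\det g_i$ for the Levi-Civita connection $\nabla$ of $g_i$: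
\begin{equation}\label{eq:commute}
\partial_{\bar b}(\operatorname{div}W)=\nabla_a\nabla_{\bar b}W^a-R_{a\bar b}W^a .
\end{equation}
If $W^a=g_i^{a\bar b}\partial_{\bar b}f_i$, we call $f_i$ a $g_i$-potential of $W$; then $\operatorname{div}W=\Delta_if_i$.

(a) \emph{Holomorphic fields give solutions of a linear system.} Let $W$ be holomorphic. The form $g_{i,a\bar b}W^a\,d\bar z^b$ is $\bar\partial$-closed and $H^{0,1}(X)=0$, so $W$ has a $g_i$-potential $f_i$ for each $i$. By \eqref{eq:commute}, $\partial_{\bar b}(\operatorname{div}W)=-\sum_jg_{j,a\bar b}W^a=-\sum_j\partial_{\bar b}f_j$. So $\operatorname{div}W+\sum_jf_j$ is constant, and after adding a constant to $f_1$,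
\begin{equation}\label{eq:system}
\Delta_if_i=-f\quad\text{for all }i,\qquad f:=\sum_jf_j .
\end{equation}

(b) \emph{Solutions give holomorphic fields.} Let $(f_i)$ be complex functions satisfying \eqref{eq:system}, and let $W_i$ be the field with $g_i$-potential $f_i$. Then $\operatorname{div}W_i=-f$, and $\langle W_i,W_j\rangle_{g_j}=W_i(\bar f_j)$, so $\int\langle W_i,W_j\rangle_{g_j}d\mu=\int f\bar f_j\,d\mu$ for all $i,j$. The case $i=j$ shows that this number is real and equals $\int|W_j|^2_{g_j}d\mu$. Expanding the square, $\int|W_i-W_j|^2_{g_j}d\mu=\int|W_i|^2_{g_j}d\mu-\int f\bar f_j\,d\mu$, and summing over $j$,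
\[
\int R_{a\bar b}W_i^a\overline{W_i^b}\,d\mu=\int|f|^2d\mu+\sum_j\int|W_i-W_j|^2_{g_j}d\mu .
\]
Now multiply \eqref{eq:commute} for $W=W_i$ by $\overline{W^b}$ and integrate by parts on both sides:
\[
-\int|\operatorname{div}W|^2d\mu=-\int\nabla_{\bar b}W^a\,\overline{\nabla_{\bar a}W^b}\,d\mu-\int R_{a\bar b}W^a\overline{W^b}\,d\mu .
\]
In a $g_i$-unitary frame $\nabla_{\bar b}W^a=\nabla_{\bar b}\nabla_{\bar a}f_i$ is symmetric in $a,b$, so the middle integrand is $|\bar\partial W_i|^2_{g_i}$. With $|\operatorname{div}W_i|=|f|$ we get $\int|\bar\partial W_i|^2_{g_i}d\mu=-\sum_j\int|W_i-W_j|^2_{g_j}d\mu$. Both sides vanish: the $W_i$ are holomorphic and all equal.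

(c) \emph{The isometry group.} The operators $\Delta_i$ are real, so the real and imaginary parts of a solution of \eqref{eq:system} are solutions. By (a) and (b), every holomorphic field is $W'+iW''$, where $W',W''$ are holomorphic and have real $g_i$-potentials for all $i$. If $W'$ has the real $g_i$-potential $f_i$, then contracting $\omega_i$ with the real field $iW'+\overline{iW'}$ gives $-\frac1{2\pi}df_i$, so this field preserves $\omega_i$, for every $i$. Let $K'$ be the identity component of $\{g\in\mathrm{Aut}^0(X):g^*\omega_i=\omega_i\ \text{for all }i\}$, a compact group, and $\mathfrak k'$ its Lie algebra. We have shown that the complex Lie algebra $\mathfrak g$ of $\mathrm{Aut}^0(X)$ is $\mathfrak k'+i\mathfrak k'$, so $2\dim\mathfrak k'\ge\dim_{\mathbb R}\mathfrak g$. On the other hand $\mathrm{Aut}^0(X)$ has a faithful holomorphic representation on $H^0(X,-mK_X)$, $m\gg0$. The Lie algebra $\mathfrak k''$ of a compact subgroup acts by diagonalizable operators with imaginary eigenvalues, so $\mathfrak k''\cap i\mathfrak k''=0$ and $2\dim\mathfrak k''\le\dim_{\mathbb R}\mathfrak g$.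 In a connected Lie group every compact subgroup lies in a maximal compact subgroup, and these are connected and conjugate to each other. A maximal compact subgroup containing $K'$ is connected and has at most the same dimension, so it is $K'$. Hence for a compact subgroup $K$ there is $g\in\mathrm{Aut}^0(X)$ with $gKg^{-1}\subset K'$. The tuple $(g^*\omega_i)$ is cKE and $K$-invariant, and it lies in the same classes because $g$ is isotopic to the identity.
\end{proof}

\begin{proposition}\label{prop:obstruction}
If a decomposition $(\alpha_i)$ of $c_1(X_n)$ admits a cKE tuple, then $\sum_i\mathfrak m(\alpha_i)>2$.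
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:invariant} there is a $G$-invariant cKE tuple $(\omega_i)$. Let $\Phi_i$ be positive weights with curvature $\omega_i$. For $g\in G$ the function $g^*\Phi_i-\Phi_i$ is pluriharmonic, hence constant, and this constant is a homomorphism $G\to\mathbb R$, which is zero as $G$ is compact. So $\Phi_i$ has the form \eqref{eq:Phi}, with data $u_i,\rho_i,A_i,d_i,h_i$; note $\sum h_i=4$.

To see the behavior at $x=0$, consider the immersed curve $\zeta\mapsto([1:e^{-\zeta}:0],[1:-e^{-\zeta}:0])$ in $X^\circ$, $\zeta\in\mathbb C$. With $\zeta_1=\operatorname{Re}\zeta$ we have $|v|^2=|w|^2=1+e^{-2\zeta_1}$ and $|v\wedge w|^2=4e^{-2\zeta_1}$, so $x=|\zeta_1|$ and $\Phi_i=u_i(|\zeta_1|)+A_i(\log4-2\zeta_1)$ is smooth and strictly subharmonic. Thus $u_i$ extends to an even, smooth, strictly convex function on $\mathbb R$: $u_i'(0)=0$ and $u_i'>0$ on $(0,\infty)$. Also $u_i'\to h_i$ at infinity, since $u_i$ is convex and $u_i-h_ix$ is bounded. By Lemma~\ref{lem:hess}(i), $\rho_i$ increases from $|d_i|$ to $h_i$, and by Lemma~\ref{lem:hess}(ii)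 and \eqref{eq:vol} the distribution function of $x$ under $\omega_i^{2n}/V_i$ is $\mathcal F_{\alpha_i}(\rho_i(x))$.

By \eqref{eq:weak} these distribution functions are one function $m(x)$, increasing from $0$ to $1$. With $U=\sum u_i$, $Q=\sum Q_{\alpha_i}$ and Lemma~\ref{lem:hess}(iii), for a constant $Z>0$,
\begin{equation}\label{eq:ode}
\rho_i=Q_{\alpha_i}(m),\qquad m'=\frac1Ze^{-U}\sinh x\cosh x,\qquad U'=\sum_i\sqrt{Q_{\alpha_i}(m)^2-d_i^2\operatorname{sech}^2x}\le Q(m).
\end{equation}
Since $\coth x+\tanh x=2\coth2x$, we get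
\[
m''=(2\coth2x-U')\,m'\ge(2-Q(m))\,m'+(2\coth2x-2)\,m' .
\]
We have $m'(0^+)=0$, and $m'\to0$ at infinity because $U-4x$ is bounded while $\sinh x\cosh x=O(e^{2x})$. Integrate over $(0,\infty)$ and use $\int_0^1Q\,dm=\sum\mathfrak m(\alpha_i)$:
\begin{equation}\label{eq:gap}
\sum_i\mathfrak m(\alpha_i)-2\ \ge\ \int_0^\infty(2\coth2x-2)\,m'\,dx\ >\ 0 .
\end{equation}
\end{proof}

\begin{remark}
In the model of Example~\ref{ex:n1} the system \eqref{eq:ode} is solved by the product metrics: $u_i=h_i\log\cosh x$ and $\mathcal F_\alpha(\rho)=(\rho^2-d^2)/(h^2-d^2)$ give $m=\tanh^2x$ for every class, and $m'=2e^{-4\log\cosh x}\sinh x\cosh x$. In general, \eqref{eq:gap} shows how solutions degenerate at the wall. As $2\coth2x-2$ is positive and decreasing, $m(x_0)\le(\sum\mathfrak m(\alpha_i)-2)/(2\coth2x_0-2)$ for every $x_0>0$, so the volume concentrates near $E$ when $\sum\mathfrak m(\alpha_i)$ is close to $2$.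
\end{remark}

\section{Weak solutions and semistability}\label{sec:existence}

We now read \eqref{eq:ode} backwards: it is a closed system for the single function $m$, with one free parameter $Z$, and the one condition to be met is $m(\infty)=1$.

\begin{proposition}\label{prop:existence}
If $(\alpha_i)$ is a decomposition of $c_1(X_n)$ with $\sum\mathfrak m(\alpha_i)>2$, then there is a $G$-invariant weak cKE tuple $(\Phi_i)$ on $(\alpha_i)$.
\end{proposition}

\begin{proof}
Write $Q_i=Q_{\alpha_i}$, $\theta_i=\theta_{\alpha_i}$, and extend them to $m\ge1$ by their values at $1$, so that solutions may overshoot. Put $Q=\sum Q_i\le4$, a continuous nondecreasing function, and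
\[
Y(m,x)=\sum_i\sqrt{Q_i(m)^2-d_i^2\operatorname{sech}^2x}=\sum_i\sqrt{\theta_i(m)+d_i^2\tanh^2x}\ \in[0,4].
\]
Since $\sqrt{a^2-b^2}\ge a-b$ for $a\ge b\ge0$,
\begin{equation}\label{eq:Y}
Q(m)-\bar d\operatorname{sech}x\le Y(m,x)\le Q(m),\qquad \bar d:=\sum|d_i| .
\end{equation}
Consider, for $g_0>0$, the initial value problem
\begin{equation}\label{eq:ivp}
m'=g\sinh x\cosh x,\qquad g'=-Y(m,x)\,g,\qquad m(0)=0,\quad g(0)=g_0 .
\end{equation}

\emph{Well-posedness.} The square roots in $Y$ are not Lipschitz in $m$ at $(m,x)=(0,0)$. But along a solution $m$ is comparable to $x^2$, and we build this into the variables. Let $T=\frac12\sinh^2x$, so that $dm/dT=g$, and let $\bar g(T)=m/T=\frac1T\int_0^Tg$. By \eqref{eq:theta}, $\vartheta_i(m)=\theta_i(m)/m=\int_0^1\theta_i'(sm)\,ds$ is smooth and positive on $[0,1]$, and $\theta_i(m)+d_i^2\tanh^2x=\sinh^2x\,\big(\frac12\bar g\,\vartheta_i(m)+d_i^2/\cosh^2x\big)$. With $\cosh^2x=1+2T$,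
\[
\frac{dg}{dT}=-g\,\hat Y(\bar g,T),\qquad\hat Y(\bar g,T)=\frac1{\sqrt{1+2T}}\sum_i\sqrt{\tfrac12\bar g\,\vartheta_i(\bar gT)+\frac{d_i^2}{1+2T}},
\]
and $\hat Y$ is smooth for $\bar g>0$, $T\ge0$, $\bar gT\le1$. Fix $g_1>0$, let $g_0\in[\frac34g_1,\frac54g_1]$ and $\mathcal B=\{g\in C[0,T_0]:|g-g_1|\le\frac12g_1\}$. For $g\in\mathcal B$ the mean $\bar g$ takes values in $[\frac12g_1,\frac32g_1]$, and $g\mapsto\bar g$ is $1$-Lipschitz in the supremum norm. On $[\frac12g_1,\frac32g_1]\times[0,\frac2{3g_1}]$ the function $\hat Y$ is bounded and Lipschitz. So for small $T_0$, depending only on $g_1$, the map $g\mapsto g_0-\int_0^Tg\,\hat Y(\bar g,\cdot)$ sends $\mathcal B$ to itself and is $\frac12$-Lipschitz. This gives a unique local solution, and it is a $2$-Lipschitz function of $g_0$. In the region $x>0$, $m>0$ the radicands are positive and Lipschitz in $m$, so $Y$ is locally Lipschitz and the standard theory applies. As $g=g_0\exp(-\int_0^xY)\in[g_0e^{-4x},g_0]$, the solution is global, $m'>0$ for $x>0$, and $m(x),m'(x)$ depend continuously on $g_0$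 for each $x$. Moreover
\begin{equation}\label{eq:logm}
(\log m')'=2\coth2x-Y(m,x).
\end{equation}
Let $m_\infty(g_0)=\lim_{x\to\infty}m\in(0,\infty]$.

\emph{Large $g_0$ overshoots.} On $[0,1]$ we have $g\ge g_0e^{-4}$, so $m(1)\ge\frac12g_0e^{-4}\sinh^21>1$ for large $g_0$.

\emph{Small $g_0$ undershoots.} This is the only step that uses the hypothesis. For small $g_0$ almost all of the growth of $m$ occurs at large $x$, where \eqref{eq:logm} is close to $m''=(2-Q(m))m'$, which has the first integral $m'-R(m)$ with $R(m)=2m-\int_0^mQ$. We have $R(0)=0$, $|R'|\le2$ and $R(1)=2-\sum\mathfrak m(\alpha_i)=:-6\delta$, where $0<\delta<\frac13$ because $2<\sum\mathfrak m(\alpha_i)<4$. Fix $\bar x$ with $2\coth2\bar x\le2+\delta$ and $\bar d\operatorname{sech}\bar x\le\delta$. Since $g\le g_0$, we have $m(\bar x)\le\delta$ and $m'(\bar x)\le\delta$ for small $g_0$. For $x\ge\bar x$, \eqref{eq:Y} and \eqref{eq:logm} give $m''\le(R'(m)+2\delta)m'$. Hence, as long as $m\le1$,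
\[
m'(x)\le m'(\bar x)+R(m(x))-R(m(\bar x))+2\delta\le R(m(x))+5\delta .
\]
At $m=1-\frac\delta4>\delta$ the right side is at most $-6\delta+\frac\delta2+5\delta<0$. As $m'>0$, this value is never reached, and $m_\infty\le1-\frac\delta4$.

\emph{The critical parameter.} The set $\mathcal O=\{g_0:m_\infty(g_0)>1\}$ is open, since $m(x)>1$ at some finite $x$ is an open condition. It is nonempty, and $g_*=\inf\mathcal O>0$. So $g_*\notin\mathcal O$, and $g_*$ is a limit of points of $\mathcal O$. We show that undershooting is also an open condition, which gives $m_\infty(g_*)=1$. Suppose $m_\infty=m_\infty(g_*)<1$. By \eqref{eq:Y} and \eqref{eq:logm}, $(\log m')'\to2-Q(m_\infty)$; as $m'$ is integrable, $Q(m_\infty)\ge2$. If $Q(m_\infty)=2$, then $(\log m')'\ge2\coth2x-Q(m)>0$, so $m'$ increases and is not integrable. Hence $Q(m_\infty)=2+2\kappa$ with $\kappa>0$, and $m'\to0$. The function $\Theta(m,x)=Q(m)-\bar d\operatorname{sech}x-2\coth2x$ is nondecreasing in $m$ and in $x$, and $\Theta(m(x),x)\to2\kappa$. Choose $\bar x$ with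
\[
\Theta(m(\bar x),\bar x)>\kappa,\qquad m(\bar x)+m'(\bar x)/\kappa<1 .
\]
Both inequalities persist for $g_0$ near $g_*$. For such $g_0$ and $x\ge\bar x$ we have $(\log m')'\le-\Theta(m,x)\le-\kappa$, so $m_\infty(g_0)\le m(\bar x)+m'(\bar x)/\kappa<1$. This contradicts $g_*\in\overline{\mathcal O}$.

\emph{The weights.} Take $g_0=g_*$. Then $0<m<1$ on $(0,\infty)$, where $Y$ is smooth, so $m$ is smooth. Also $(\log m')'\to2-Q(1)=-2$, so $1-m=O(e^{-x})$. Define $u_i$ by $u_i(0)=0$ and $u_i'=\sqrt{Q_i(m)^2-d_i^2\operatorname{sech}^2x}>0$, and $\Phi_i$ by \eqref{eq:Phi}. Then $\rho_i=Q_i(m)$ satisfies $\rho_i'>0$ and $\rho_i<h_i<2A_i$, so $dd^c\Phi_i>0$ on $\{0<x<\infty\}$ by Lemma~\ref{lem:hess}(i). By \eqref{eq:theta}, $h_i-Q_i(m)=O(1-m)$, and $0\le Q_i(m)-u_i'\le|d_i|\operatorname{sech}x$. So $h_i-u_i'$ is integrable, and $\Phi_i$ is a bounded weight.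

\emph{Plurisubharmonicity across $\Sigma$ and $E$.} Near $\Sigma$ the function $\tanh x=|\langle v,w\rangle|/(|v||w|)$ is Lipschitz and $u_i'$ is bounded, so $\Phi_i$ is Lipschitz in a local frame. Let $\eta_\varepsilon$ be a cutoff function equal to $1$ near $\Sigma$, supported in the $\varepsilon$-neighborhood of $\Sigma$, with $|d\eta_\varepsilon|=O(1/\varepsilon)$; locally this neighborhood has volume $O(\varepsilon^2)$. For a positive test form $\psi$ of bidegree $(N-1,N-1)$, with $d^c=\frac i{4\pi}(\bar\partial-\partial)$,
\[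
0\le\int\Phi_i\,dd^c\big((1-\eta_\varepsilon)\psi\big)=-\int(1-\eta_\varepsilon)\,d\Phi_i\wedge d^c\psi+\int d\Phi_i\wedge d^c\eta_\varepsilon\wedge\psi .
\]
The last integral is $O(\varepsilon^{-1}\varepsilon^2)$, and the limit is $-\int d\Phi_i\wedge d^c\psi=\int\Phi_i\,dd^c\psi$. So $dd^c\Phi_i\ge0$ on $X^\circ$, and the continuous weight $\Phi_i$ is psh there. A locally bounded psh function on the complement of a divisor extends to a locally bounded psh function, by upper limits; so $\Phi_i$ extends across $E$, invariantly.

\emph{The equations.} By Lemma~\ref{lem:hess}(ii) and \eqref{eq:vol}, the part of $V_i^{-1}(dd^c\Phi_i)^{2n}$ on $\{0<x<\infty\}$ pushes forward to $d\mathcal F_{\alpha_i}(\rho_i)=m'dx$, of mass $m_\infty=1$. The total mass is $1$ by (BT1), so there is none on $\Sigma\cup E$. The measure $e^{-\sum\Phi_i}$ does not charge $\Sigma\cup E$ either, and by Lemma~\ref{lem:hess}(iii) it pushes forward to a multiple of $e^{-\sum u_i}\sinh x\cosh x\,dx$, which is $m'dx/g_*$ because $\sum u_i'=Y$ and so $g=g_*e^{-\sum u_i}$. A $G$-invariant measure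 on $X^\circ$ is determined by its pushforward under $x$: the integral of a function equals that of its $G$-average, which is a function of $x$. Hence \eqref{eq:weak} holds.
\end{proof}

We need regularity of these solutions only for $k=1$.

\begin{corollary}\label{cor:ke}
The manifold $X_n$ admits a K\"ahler--Einstein metric.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:sides}(i) and Proposition~\ref{prop:existence} with $k=1$, there is a bounded psh weight $\phi$ on $-K_X$ with $(dd^c\phi)^N=\mathrm{const}\cdot e^{-\phi}$. Let $\psi$ be a positive weight, $\omega=dd^c\psi$, $\varphi=\phi-\psi$ and $e^{-\psi}=e^{f}\omega^N$ with $f$ smooth. Then $(\omega+dd^c\varphi)^N=\mathrm{const}\cdot e^{f-\varphi}\omega^N$. By Sz\'ekelyhidi and Tosatti \cite{ST}, bounded $\omega$-psh solutions of an equation $(\omega+dd^c\varphi)^N=e^{\Xi(\varphi,\cdot)}\omega^N$ with $\Xi$ smooth are smooth. The smooth semipositive form $dd^c\phi$ has nowhere zero top power, so it is K\"ahler, and \eqref{eq:weak} holds with $k=1$.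
\end{proof}

\begin{proposition}\label{prop:semistable}
Let $(\alpha_i)$ be a $\mathbb Q$-decomposition of $c_1(X_n)$, of any length, with $\sum\mathfrak m(\alpha_i)\ge2$. Then \eqref{eq:S} holds for all its test configurations and all $F$; in particular $\mathrm{DF}\ge0$.
\end{proposition}

\begin{proof}
If $\sum\mathfrak m(\alpha_i)>2$, combine Proposition~\ref{prop:existence} with Lemmas~\ref{lem:min} and~\ref{lem:slope}. If $\sum\mathfrak m(\alpha_i)=2$, we move off the wall toward $c_1$ on the same $\mathcal X$. For rational $\varepsilon\in(0,1)$ the tuple $((1-\varepsilon)\mathcal L_1,\dots,(1-\varepsilon)\mathcal L_k,\varepsilon\mathcal L)$ is a test configuration for $((1-\varepsilon)\alpha_1,\dots,(1-\varepsilon)\alpha_k,\varepsilon c_1)$, whose $\mathfrak m$-sum is $2(1-\varepsilon)+\varepsilon(2+\gamma)>2$ by Lemma~\ref{lem:sides}(i). The sum of the line bundles is still $\mathcal L$, so the $a_F$ are unchanged, and $(a_F+1-b_F)/b_F\ge(1-\varepsilon)\sum e(\mathcal L_i)+\varepsilon\,e(\mathcal L)$. Let $\varepsilon\to0$. The last assertion is Corollary~\ref{cor:df}.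
\end{proof}

\section{A polystable point on the wall}\label{sec:wall}

Let $n\ge3$, $X=X_n$, $c_1=c_1(X)$.

\subsection{The decomposition}

Lemma~\ref{lem:kink} dictates the choice. We want $n+1$ classes on the rays through points $\xi(y_j)$ with $y_j>0$ and one on a ray through a point $\xi(-y_*)$ on the other side; two more classes bring the $\mathfrak m$-sum down to $2$. This accounts for the length $n+4$.

Fix a rational $\varepsilon$ as in Lemma~\ref{lem:sides}(ii) and put $m_0=\mathfrak m(\beta')+\mathfrak m(\beta'')<2$. Choose distinct rational $y_1,\dots,y_{n+1}>0$, with mean $y_*$, so small that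
\[
m_1:=\frac12\Big(\frac1{n+1}\sum_j\mathfrak m(\xi(y_j))+\mathfrak m(\xi(-y_*))\Big)>2 ;
\]
this is possible by Lemma~\ref{lem:sides}(i) and continuity. The numbers $m_0,m_1$ are rational by Lemma~\ref{lem:mbasic}, so $\varphi=\frac{m_1-2}{m_1-m_0}\in(0,1)$ is rational, and $(1-\varphi)m_1+\varphi m_0=2$. Put
\[
\alpha_j=\frac{1-\varphi}{2(n+1)}\xi(y_j)\ \ (1\le j\le n+1),\quad\alpha_{n+2}=\frac{1-\varphi}2\xi(-y_*),\quad\alpha_{n+3}=\varphi\beta',\quad\alpha_{n+4}=\varphi\beta'' .
\]
Since $\xi$ is affine, $\sum\alpha_i=\frac{1-\varphi}2(\xi(y_*)+\xi(-y_*))+\varphi c_1=c_1$, and $\sum\mathfrak m(\alpha_i)=2$ by homogeneity. For $k>n+4$, split $\alpha_{n+4}$ into $k-n-3$ equal parts; this keeps both sums and the classes $\alpha_1,\dots,\alpha_{n+2}$, and nothing else is used below.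

By Proposition~\ref{prop:obstruction}, $(\alpha_i)$ admits no cKE tuple. By Proposition~\ref{prop:semistable}, $\mathrm{DF}\ge0$ for all its test configurations. Theorem~\ref{thm:main} follows from the two propositions below, which settle the case of equality.

\subsection{Products have vanishing invariant}

\begin{proposition}\label{prop:product}
If $(\mathcal X,(\mathcal L_i))$ is a test configuration for $(\alpha_i)$ and $\mathcal X\cong X\times\mathbb C$, then $\mathrm{DF}=0$.
\end{proposition}

\begin{proof}
We assume only an isomorphism of varieties. Regular functions on $X\times\mathbb C$ are polynomials in the coordinate $z$ of $\mathbb C$, so $t=P(z)$. For $c\ne0$ the fiber $t^{-1}(c)\cong X$ is connected and reduced, so $P-c$ has exactly one root and it is simple; hence $\deg P=1$. We may therefore take the isomorphism over $\mathbb C$ and, after composing with an automorphism of $X$, equal to the given identification over $t=1$. Since $\mathrm{Pic}(X\times\mathbb C)=\mathrm{Pic}(X)$, each $\mathcal L_i$ is the pullback of $L_i$, and $(\mathcal X_0,\mathcal L_i|_{\mathcal X_0})\cong(X,L_i)$.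 So the action on the central fiber is an action $\lambda$ of $\mathbb C^*$ on $X$ with lifts to the $L_i$.

The morphism $\mathcal X\to\mathbb C$ is smooth, so $K_{\mathcal X/\mathbb C}|_{\mathcal X_0}=K_X$ with its natural action. By base change, the fiber of $\eta$ over $0$ is the combination of Deligne pairings of the $L_i$ and $K_X$ for $X$ over a point. Automorphisms of $X$ with lifts to the $L_i$ act on this line, compatibly with composition, and $\mathrm{DF}$ is the weight of the character by which $\lambda$ acts. Now let $\mathbb C^*$ act on $X\times\mathbb C$ and on the pullbacks of the $L_i$ by $\lambda^{-1}$ on the first factor and by multiplication on the second. This is a test configuration for $(\alpha_i)$ with the inverse character, so its invariant is $-\mathrm{DF}$. Both invariants are nonnegative.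
\end{proof}

\subsection{Vanishing invariant forces a product}

\begin{proposition}\label{prop:rigid}
If $(\mathcal X,(\mathcal L_i))$ is a test configuration for $(\alpha_i)$ with $\mathrm{DF}=0$, then $\mathcal X\cong X\times\mathbb C$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:semistable} and Corollary~\ref{cor:df}, $b_F=1$ and $a_F=a:=\sum e(\mathcal L_i)$ for all $F$. So \eqref{eq:S} is an equality, and any perturbation that stays within the scope of Proposition~\ref{prop:semistable} gives a first-order condition. We use the following fact: if $\mathcal A$ is relatively ample over $\mathbb C$ and $\mathcal B$ is any $\mathbb Q$-line bundle, then $\mathcal A+t\mathcal B$ is relatively ample for small rational $t$; the same holds for $\pi^*\mathcal A+t\mathcal B$, $t>0$, if $\pi$ is a projective morphism and $\mathcal B$ is $\pi$-ample.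

\emph{Step 1: $\mathcal X_0$ is irreducible.} Suppose that there are components $F\ne F'$. We want to add to each $\mathcal L_i$ an effective divisor that contains $F'$ but not $F$: this raises $\sum e(\mathcal L_i)$ and leaves $a_F$ fixed. The components need not be $\mathbb Q$-Cartier, so we blow up. Let $\pi:\mathcal X'\to\mathcal X$ be the normalized blow-up of the invariant ideal $\mathfrak b$ of $F$, and $\mathfrak b\,\mathcal O_{\mathcal X'}=\mathcal O(-B)$. Then $\pi$ is equivariant and an isomorphism over $t\ne0$, $-B$ is $\pi$-ample, and $\mathcal X_0'-B\ge0$ because $t\in\mathfrak b$. For small rational $\epsilon>0$ the bundles $\mathcal L_i'=\pi^*\mathcal L_i+\epsilon(\mathcal X_0'-B)$ are relatively ample, so $(\mathcal X',(\mathcal L_i'))$ is a test configuration for $(\alpha_i)$. Near the generic point of $F$ the variety $\mathcal X$ is regular and $\mathfrak b$ is invertible, so $\pi$ is an isomorphism and $\mathcal X_0'-B=F-F=0$; the coefficients along the strict transform of $F$ are still $a$ and $1$. Proposition~\ref{prop:semistable} gives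 $a\ge\sum e(\mathcal L_i')$. The right side is a polynomial in $\epsilon$ with value $a$ at $0$ and derivative $\sum V_i^{-1}(\pi^*\bar{\mathcal L}_i)^N\cdot(\mathcal X_0'-B)$ at $0$. Near the generic point of $F'$ the ideal $\mathfrak b$ is trivial, so $\mathcal X_0'-B$ contains the strict transform of $F'$ with coefficient $1$; the other components contribute nonnegatively since $\pi^*\mathcal L_i$ is nef on $\mathcal X_0'$. The derivative is thus at least $\sum V_i^{-1}(\mathcal L_i|_{F'})^N>0$, a contradiction for small $\epsilon$.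

\emph{Step 2: $\mathcal X$ tests nearby decompositions.} Now $\mathcal X_0$ is a prime divisor. Let $\Lambda\subset\mathrm{Pic}(X)\otimes\mathbb Q$ be the span of the $\alpha_i$. Choose a basis of $\Lambda$ among the $\alpha_i$, and let $\mathcal M$ be the linear map from $\Lambda$ to linearized $\mathbb Q$-line bundles on $\mathcal X$ with $\mathcal M(\alpha_i)=\mathcal L_i$ for the basis elements. For any $i$, a multiple of $\mathcal L_i-\mathcal M(\alpha_i)$ is trivial on $\mathcal X_1$. The action spreads a trivialization to an invariant nowhere zero section over $\mathbb C^*$, whose divisor on $\mathcal X$ is supported on $\mathcal X_0$ and is therefore a multiple of $\mathcal X_0$. As $\mathcal X$ is normal, $\mathcal L_i\cong\mathcal M(\alpha_i)+\sigma_i\mathcal X_0$ equivariantly, with $\sigma_i\in\mathbb Q$. Put $\sigma=\sum\sigma_i$ and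
\[
e(\beta)=\frac{\overline{\mathcal M(\beta)}^{\,N+1}}{(N+1)\,\beta^N}.
\]
Numerator and denominator are homogeneous polynomials on $\Lambda$, so $e$ is a rational function on $\Lambda_{\mathbb R}=\Lambda\otimes\mathbb R$, homogeneous of degree $1$ and smooth on K\"ahler classes. By the rules after \eqref{eq:df},
\begin{equation}\label{eq:shift}
e(\mathcal L_i)=e(\alpha_i)+\sigma_i,\qquad\mathcal L=\mathcal M(c_1)+\sigma\mathcal X_0,\qquad a-\sigma=\sum_ie(\alpha_i).
\end{equation}
Let $\beta_1,\dots,\beta_k\in\Lambda$ have sum $c_1$, let all $\mathcal M(\beta_i)$ be relatively ample, and let $\sum\mathfrak m(\beta_i)\ge2$. Then $(\mathcal X,(\mathcal M(\beta_i)))$ is a test configuration for $(\beta_i)$. The sum of its bundles is $\mathcal L-\sigma\mathcal X_0$, so its coefficient along $\mathcal X_0$ is $a-\sigma$, and Proposition~\ref{prop:semistable} gives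
\begin{equation}\label{eq:max}
\sum_ie(\beta_i)\le\sum_ie(\alpha_i).
\end{equation}

\emph{Step 3: the multiplier rule.} On the space $\mathcal W=\{\delta\in\Lambda_{\mathbb R}^k:\sum\delta_i=0\}$ consider the linear forms $e_1(\delta)=\sum de_{\alpha_i}(\delta_i)$ and $q_1(\delta)=\sum d\mathfrak m_{\alpha_i}(\delta_i)$; here we use that $\mathfrak m$ is $C^1$. We claim that $\kappa_0e_1+\kappa_1q_1=0$ for some real $(\kappa_0,\kappa_1)\ne(0,0)$. If $q_1=0$, take $(0,1)$. Otherwise let $\delta\in\mathcal W$ be rational with $q_1(\delta)>0$. For small rational $t>0$ the bundles $\mathcal M(\alpha_i+t\delta_i)=\mathcal L_i-\sigma_i\mathcal X_0+t\mathcal M(\delta_i)$ are relatively ample and $\sum\mathfrak m(\alpha_i+t\delta_i)=2+tq_1(\delta)+o(t)\ge2$. So \eqref{eq:max} applies and gives $e_1(\delta)\le0$. Rational points are dense, so $e_1\le0$ on the closed half-space $\{q_1\ge0\}$. Then $e_1$ vanishes on the subspace $\ker q_1$ and is a multiple of $q_1$, which proves the claim with $\kappa_0=1$.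

Taking $\delta$ with entries $\beta$ and $-\beta$ in two places and $0$ elsewhere, we see that $\kappa_0\,de_{\alpha_i}+\kappa_1\,d\mathfrak m_{\alpha_i}$ is one linear form $\ell$ on $\Lambda_{\mathbb R}$, independent of $i$. Thus $\Psi=\kappa_0e+\kappa_1\mathfrak m-\ell$, defined on the K\"ahler classes in $\Lambda_{\mathbb R}$, has $d\Psi=0$ at each $\alpha_i$. It is homogeneous of degree $1$, so $d\Psi$ is constant along rays and Euler's identity gives $\Psi(\beta)=d\Psi_\beta(\beta)$. Hence
\begin{equation}\label{eq:lagrange}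
\Psi=0\ \text{ and }\ d\Psi=0\quad\text{on the ray through }\alpha_i,\text{ for every }i.
\end{equation}

\emph{Step 4: the multiplier of $\mathfrak m$ vanishes.} The space $\Lambda$ contains $\xi(y_1)$ and $\xi(y_2)$, so $\Lambda_{\mathbb R}$ contains the whole line $\xi(y)$. By \eqref{eq:vol}, $e(\xi(y))=P_0(y)/I_1(y)$, where $P_0(y)=\overline{\mathcal M(\xi(y))}^{\,N+1}/((N+1)\nu_n)$ is a polynomial of degree at most $N+1=2n+1$. So $f(y)=\Psi(\xi(y))$ has the form required in Lemma~\ref{lem:kink}, with $P=\kappa_0P_0$ and $\kappa=\kappa_1$. By \eqref{eq:lagrange}, $f$ and $f'$ vanish at $y_1,\dots,y_{n+1}$, and $f(-y_*)=0$. Therefore $\kappa_1=0$ and $f\equiv0$. In particular $\kappa_0\ne0$, and $\kappa_0e=\ell$ both at $c_1=\xi(0)$ and, by \eqref{eq:lagrange}, at each $\alpha_i$. Since $\ell$ is linear,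
\begin{equation}\label{eq:additive}
e(c_1)=\kappa_0^{-1}\ell(c_1)=\kappa_0^{-1}\sum_i\ell(\alpha_i)=\sum_ie(\alpha_i).
\end{equation}

\emph{Step 5: reduction to $k=1$.} The pair $(\mathcal X,\mathcal L)$ is a test configuration for $(X,-K_X)$, with the same coefficients $a$ and $1$ along the prime divisor $\mathcal X_0$. By \eqref{eq:df} for $k=1$, \eqref{eq:shift} and \eqref{eq:additive}, its invariant is
\[
a-e(\mathcal L)=a-\sigma-e(c_1)=\sum_ie(\alpha_i)-e(c_1)=0 .
\]
By Corollary~\ref{cor:ke} and Theorem~\ref{thm:known} with $k=1$, the decomposition $(c_1)$ is $K$-polystable. Hence $\mathcal X\cong X\times\mathbb C$.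
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Ber}
Berndtsson, Invent. Math. (2015).

\bibitem{HWN}
Jakob Hultgren, David Witt Nystr\"om, \emph{Coupled K\"ahler-Einstein metrics}, arXiv:1608.07209 (2016).

\bibitem{ST}
Sz\'ekelyhidi, Tosatti, \emph{Regularity of weak solutions of a complex Monge--Amp\`ere equation}, Anal. PDE (2011).

\end{thebibliography}
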